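# Critical graphs of tree-depth $k$ with a vertex of degree at least $k$

## 1. A vertex that can carry the label 1 has degree at most $k-1$

All graphs are finite and simple.

**Definition (ranking, tree-depth).** A *$k$-ranking* of a graph $G$ is a labeling of $V(G)$ with values from $\{1,\dots,k\}$ such that every path joining two vertices with the same label contains a vertex having a higher label. The *tree-depth* $\mathrm{td}(G)$ is the smallest $k$ for which a $k$-ranking exists.

In particular, adjacent vertices get different labels. For example, $1,2,1,3,1,2,1$ is a $3$-ranking of the path $P_7$ on seven vertices. In $K_m$ all labels must differ, so $\mathrm{td}(K_m)=m$. In the star $K_{1,m}$ we may give the center $2$ and all leaves $1$, so $\mathrm{td}(K_{1,m})=2$ for every $m\ge1$.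

**Definition (minor, critical).** A *minor* of $G$ is a graph obtained from $G$ by deleting vertices, deleting edges and contracting edges, with loops and parallel edges removed. A graph $M$ is *critical* if every proper minor of $M$ has tree-depth less than $\mathrm{td}(M)$.

The statement to be tested is a conjecture from Michael D. Barrus and John Sinkovic, "Uniqueness and minimal obstructions for tree-depth", arXiv:1310.1116 (2013):

> **Conjecture.** Every critical graph with tree-depth $k$ has maximum degree at most $k-1$.

Some hypothesis of this kind is needed: stars have tree-depth $2$ and arbitrarily large degree. But $K_{1,m}$ with $m\ge2$ is not critical, because deleting a leaf leaves tree-depth $2$.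

Here is a situation in which the bound is easy.

**Observation 1.** Let $f$ be a $k$-ranking of $G$ and let $v$ be a vertex with $f(v)=1$. Then $\deg(v)\le k-1$.

*Proof.* No neighbor of $v$ has label $1$, so the neighbors have labels in $\{2,\dots,k\}$. If two neighbors $w,w'$ had the same label $L$, the path $w\,v\,w'$ would have labels $L,1,L$ and no label above $L$, which is forbidden. So the neighbors have distinct labels in a set of size $k-1$. $\square$

Let us do the smallest $k$ by hand. For $k=1$ the only critical graph is $K_1$, and for $k=2$ it is $K_2$ (a graph of tree-depth at least $2$ has an edge). For $k=3$ the critical graphs are $K_3$ and $P_4$. Indeed, a connected graph with neither $K_3$ nor $P_4$ as a subgraph has no cycle, since longer cycles contain $P_4$. So it is a tree without a path on four vertices, that is, $K_1$ or a star, and has tree-depth at most $2$. Hence every graph of tree-depth $3$ contains $K_3$ or $P_4$, both of which have tree-depth $3$ (for $P_4$: it is not a star, and $1,2,1,3$ is a ranking). A critical graph of tree-depth $3$ must be equal to one of them. All degrees are at most $2$. In $P_4$ the ranking $1,2,1,3$ and its mirror image place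 the label $1$ on each inner vertex, so Observation 1 applies to them; in $K_3$ it applies by symmetry.

**What changes in general?** Suppose $f(v)=j>1$. The proof of Observation 1 still shows that neighbors with labels *above* $j$ have distinct labels, so there are at most $k-j$ of them. About neighbors with labels *below* $j$ it says nothing: they may repeat labels freely, as the leaves of a star do.

A sensible attempt is to use criticality to push $v$ down to label $1$. Let $G$ be critical, $\mathrm{td}(G)=k$, and let $e=vw$ be an edge at $v$. Then $G-e$ has a $(k-1)$-ranking $f$. Raise $f(w)$ to $k$. This gives a $k$-ranking of $G$: a path between equally labeled vertices either passes through $w$, which now has the unique highest label, or avoids $w$, hence avoids $e$, and is covered by the old ranking. So criticality lets us place any chosen neighbor $w$ at the very top. But $v$ stays where $f$ put it, and nothing forces that place to be $1$. This is the exact point where the easy argument stops.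

So we look for graphs in which, in all these rankings, $v$ sits in the middle with many neighbors below it. Such graphs exist.

## 2. The theorem and its consequences

Write $\Delta(M)$ for the maximum degree of $M$, and $\Delta_{\max}(k)$ for the largest maximum degree of a critical graph of tree-depth $k$. (We only prove lower bounds for it, so it may be read as a supremum.)

**Theorem 2.** Let $q\ge 2$ and $1\le a\le 2^{q-1}+1$. There is a critical graph $M$ with $\mathrm{td}(M)=a+q+3$ and $\Delta(M)\ge 2a$.

With $q=4$ and $a=7\le 9$ this gives a critical graph with $\mathrm{td}(M)=14$ and $\Delta(M)\ge14>13$. **The conjecture is false.**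

**Corollary 3.**
(a) The conjecture fails for every $k\ge14$.
(b) For every $k\ge14$, $\Delta_{\max}(k)\ge 2k-2\lceil\log_2k\rceil-8$. So $\liminf_k\Delta_{\max}(k)/k\ge2$, and no bound $k+O(1)$ or $ck+O(1)$ with $c<2$ can hold.

Call an edge $e$ of $G$ *essential* if $\mathrm{td}(G-e)<\mathrm{td}(G)$. In the star $K_{1,m}$ with $m\ge2$ no edge is essential; in $K_3$ every edge is.

**Proposition 4.** For each $k$, the following are equivalent:
(i) every critical graph of tree-depth $k$ has maximum degree at most $k-1$;
(ii) in every graph $G$ with $\mathrm{td}(G)=k$, each vertex is incident with at most $k-1$ essential edges.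

Condition (ii) does not mention minors. To refute the conjecture it is enough to build one graph, with a vertex at which many edges are essential. We need not check that the graph is critical, and ours will not be claimed to be.

## 3. Tree-depth of paths, cycles and cones; ancestors in a ranking

We collect what the proof uses. The empty graph has tree-depth $0$.

**Facts 5.**
(a) If $H$ is a minor of $G$, then $\mathrm{td}(H)\le\mathrm{td}(G)$.
(b) $\mathrm{td}(G)\le1+\mathrm{td}(G-x)$ for every vertex $x$. Deleting an edge lowers $\mathrm{td}$ by at most $1$.
(c) In any ranking of a connected graph, the maximum label is used once.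
(d) $\mathrm{td}(P_m)=\lceil\log_2(m+1)\rceil$.
(e) $\mathrm{td}(C_n)=1+\mathrm{td}(P_{n-1})$.

*Proof.* (a) For subgraphs, restrict the ranking. For the contraction of an edge $uw$ to a new vertex $s$, let $f$ be a ranking of $G$ with, say, $f(u)>f(w)$, and give $s$ the label $f(u)$. Take a path in the contracted graph joining two vertices with the same label. If it avoids $s$, nothing has changed. If $s$ is an inner vertex, replace it by $u$, $w$, $uw$ or $wu$ to get a path in $G$ with the same ends. That path has a vertex with a higher label; if this vertex is $u$ or $w$, then $s$, with label $f(u)>f(w)$, has a higher label too. If $s$ is an end, start the lifted path at $u$, passing through $w$ if needed. The vertex with a label above $f(u)$ is not $w$, so it is on the original path.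

(b) Put a new top label on $x$. For $e=xy$, we get $\mathrm{td}(G-e)\ge\mathrm{td}(G-x)\ge\mathrm{td}(G)-1$.

(c) Two vertices with the maximum label would be joined by a path with no higher label.

(d) The claim is that $\mathrm{td}(P_m)\le s$ if and only if $m\le2^s-1$. We use induction on $s$; $s=0$ is clear. If $m\le2^s-1$, put label $s$ on a middle vertex; both remaining paths have at most $2^{s-1}-1$ vertices. Conversely, take an $s$-ranking of a nonempty $P_m$. By (c) its maximum is used once, and removing that vertex leaves two paths of tree-depth at most $s-1$, so $m\le1+2(2^{s-1}-1)=2^s-1$.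

(e) "$\le$" is (b). For "$\ge$", remove the unique vertex with the maximum label in an optimal ranking; what is left is $P_{n-1}$, ranked with fewer labels. $\square$

**Lemma 6.** If $F$ is a graph $H$ plus a vertex $v$ adjacent to all of $H$, then $\mathrm{td}(F)=1+\mathrm{td}(H)$.

*Proof.* "$\le$" is Fact 5(b). For "$\ge$", let $f$ be an optimal ranking of $F$. Every label $\ge f(v)$ is used only once. Indeed, two vertices of $H$ with the same label $L\ge f(v)$ would be joined through $v$ by a path with labels $L,f(v),L$; and a vertex of $H$ with label $f(v)$ would be adjacent to $v$. Let $s$ be the number of vertices with label $\ge f(v)$. Their labels are distinct, so the maximum label is at least $f(v)+s-1$. Delete from $H$ the $s-1$ vertices other than $v$ with label $\ge f(v)$; the labels left are at most $f(v)-1$. Hence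
$$\mathrm{td}(H)\le(s-1)+(f(v)-1)\le\mathrm{td}(F)-1.\qquad\square$$

For example, the wheel with a rim of $n$ vertices has tree-depth $1+\mathrm{td}(C_n)=2+\lceil\log_2n\rceil$.

The last tool describes what a ranking looks like from one vertex.

**Definition (ancestors).** Let $f$ be a ranking of $G$. For a vertex $u$, let $G_u$ be the component of $G[\{z:f(z)\le f(u)\}]$ containing $u$. Let $\mathrm{anc}(u)=\{z:f(z)>f(u),\ u\in V(G_z)\}$.

Example: rank $P_7=p_1\cdots p_7$ by $1,2,1,3,1,2,1$ and take $u=p_3$. Then $G_u=\{p_3\}$. We have $G_{p_2}=\{p_1,p_2,p_3\}$ and $G_{p_4}=P_7$, while $G_{p_6}=\{p_5,p_6,p_7\}$ does not contain $p_3$. So $\mathrm{anc}(p_3)=\{p_2,p_4\}$.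

**Lemma 7.** Let $f$ be a ranking of $G$ and $u\in V(G)$.
(a) The vertices of $\mathrm{anc}(u)$ have distinct labels.
(b) $G_u$ is the component of $G-\mathrm{anc}(u)$ containing $u$.
(c) $\mathrm{td}(G_u-u)\le f(u)-1$.
(d) A neighbor of $u$ with label larger than $f(u)$ is in $\mathrm{anc}(u)$.

*Proof.* (a) If two vertices of $\mathrm{anc}(u)$ had label $L$, both would lie in the component of $G[\{f\le L\}]$ containing $u$. They would be joined by a path with no label above $L$.

(b) $G_u$ is connected, and it misses $\mathrm{anc}(u)$ because its labels are at most $f(u)$. Let $z\notin G_u$ be adjacent to a vertex of $G_u$. Then $f(z)>f(u)$, since otherwise $z$ would belong to $G_u$. Now $G_u\cup\{z\}$ is connected with labels at most $f(z)$, so $u\in G_u\subseteq G_z$ and $z\in\mathrm{anc}(u)$. So all edges leaving $G_u$ go to $\mathrm{anc}(u)$.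

(c) A second vertex of $G_u$ with label $f(u)$ would be joined to $u$ inside $G_u$ by a path with no label above $f(u)$. So $f$ restricted to $G_u-u$ uses only labels up to $f(u)-1$.

(d) If $w$ is such a neighbor, the edge $uw$ lies in $G[\{f\le f(w)\}]$, so $u\in G_w$. $\square$

## 4. Essential edges force degree in a critical minor

We want to pass from a graph $G$ with many essential edges at $v$ to a critical graph with a vertex of large degree. The plain idea is to take a smallest minor of $G$ that still has tree-depth $k$. An essential edge cannot be deleted on the way, but it can be *contracted*, so it is not clear that the degree survives.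

The cycle $C_6$ shows that this happens. We have $\mathrm{td}(C_6)=1+\lceil\log_26\rceil=4$ and $\mathrm{td}(C_6-e)=\mathrm{td}(P_6)=3$, so every edge is essential. Yet $C_6$ is not critical, because contracting an edge gives $C_5$, with $\mathrm{td}(C_5)=1+\lceil\log_25\rceil=4$. ($C_5$ is critical: deleting an edge, contracting an edge or deleting a vertex gives $P_5$, $C_4$ or $P_4$, all of tree-depth $3$.) Still, if the edge $vw$ of $C_6$ is contracted, the new vertex has degree $2$, equal to the number of essential edges at $v$: the lost edge $vw$ is replaced by the edge from $w$ to its other neighbor. The lemma says that such a replacement always exists, with no collisions.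

Recall that $M$ is a minor of $G$ exactly when $G$ has a *model* of $M$: disjoint connected branch sets $B_u\subseteq V(G)$, $u\in V(M)$, with at least one edge of $G$ between $B_u$ and $B_{u'}$ for each $uu'\in E(M)$. In the example, one branch set is $\{v,w\}$ and the other four are single vertices.

**Lemma 8.** Let $\mathrm{td}(G)=k$, let $v\in V(G)$, and let $F$ be a set of edges at $v$ with $\mathrm{td}(G-e)<k$ for all $e\in F$. Then $G$ has a critical minor $M$ with $\mathrm{td}(M)=k$ and $\Delta(M)\ge|F|$.

*Proof.*

**Step 1: choose a critical minor and a tight model.** Among the minors of $G$ with tree-depth $k$ choose $M$ with $|V(M)|+|E(M)|$ minimum. A proper minor of $M$ is a minor of $G$, so it has tree-depth at most $k$; it is smaller than $M$, so its tree-depth is not $k$. Hence $M$ is critical. If $F=\emptyset$ we are done. Otherwise fix a model of $M$ in $G$ with $\sum_u|B_u|$ minimum.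

For $e\in F$ we have $\mathrm{td}(G-e)<k=\mathrm{td}(M)$, so by Fact 5(a) $M$ is not a minor of $G-e$. So *the model does not survive the deletion of any $e\in F$*. It follows that $v$ lies in some branch set $B_r$, and that for each $e=vw\in F$ the vertex $w$ also lies in some branch set. Otherwise $e$ would lie neither inside a branch set nor between two of them, and the model would survive.

**Step 2: assign to each $e=vw\in F$ a neighbor $\varphi(e)$ of $r$ in $M$.**

*Type 1: $w\in B_u$ with $u\ne r$.* Deleting $e$ leaves all branch sets connected. Since the model breaks, $ru\in E(M)$ and $e$ is the only edge between $B_r$ and $B_u$. Put $\varphi(e)=u$.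

*Type 2: $w\in B_r$.* Deleting $e$ does not affect edges between branch sets, so it must disconnect $B_r$: $e$ is a bridge of $G[B_r]$. Let $T_e$ be the component of $G[B_r]-e$ containing $w$. Then $v\notin T_e$, and $B_r\setminus T_e$ is the other component, which is connected and nonempty. Replacing $B_r$ by $B_r\setminus T_e$ makes $\sum|B_u|$ smaller, so by minimality it does not give a model. The branch sets are still disjoint and connected, so some required edge is missing: there is $u$ with $ru\in E(M)$ such that all edges between $B_r$ and $B_u$ have their $B_r$-end in $T_e$. Choose such a $u$ and put $\varphi(e)=u$.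

**Step 3: $\varphi$ is injective.** For each $u=\varphi(e)$ we have $ru\in E(M)$, so there is at least one edge between $B_r$ and $B_u$. Let $e=vw$ and $e'=vw'$ be distinct edges of $F$ and suppose $\varphi(e)=\varphi(e')=u$.

- Both of type 1: both join $B_r$ to $B_u$, but each is the only edge doing so. Contradiction.
- $e$ of type 1 and $e'$ of type 2: $e$ joins $B_r$ to $B_u$ and its $B_r$-end is $v\notin T_{e'}$. But all these ends lie in $T_{e'}$. Contradiction.
- Both of type 2: the set $T_e$ is connected, misses $v$, and the only edge of $G[B_r]$ leaving it is $e$, which goes to $v$. So $T_e$ is a component of $G[B_r]-v$, and likewise $T_{e'}$. If they were equal, then $w'\in T_e$ and the edge $vw'\ne e$ would join $v$ to $T_e$ in $G[B_r]-e$, so $e$ would not be a bridge. So they are different components, and $T_e\cap T_{e'}=\emptyset$. But an edge between $B_r$ and $B_u$ would have its $B_r$-end in both. Contradiction.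

So $r$ has at least $|F|$ neighbors in $M$. $\square$

*Proof of Proposition 4.* (i)$\Rightarrow$(ii): if some vertex of a graph of tree-depth $k$ had at least $k$ essential edges, Lemma 8 would give a critical graph of tree-depth $k$ with maximum degree at least $k$. (ii)$\Rightarrow$(i): in a critical graph $M$ every $M-e$ is a proper minor, so every edge is essential. By (ii) all degrees are at most $k-1$. $\square$

## 5. From wheels to the graph $G(q,a)$

We now need a vertex $v$ with many essential edges. Section 1 suggests that $v$ should have many neighbors below it, for instance a long path or cycle, which is cheap in tree-depth. So try a wheel with hub $v$ and rim $C$ of $n=2^q+2$ vertices. Its tree-depth is $2+\lceil\log_2(2^q+2)\rceil=q+3$. But no spoke is essential: delete $vx$ and contract the rim edge from $x$ to a neighbor $x'$. This gives the wheel with rim $2^q+1$, whose tree-depth is $2+\lceil\log_2(2^q+1)\rceil=q+3$ as well.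

Consider what the deletion of $vx$ does achieve. Let $x'$ and $z$ be the two neighbors of $x$ on $C$. In the wheel without $vx$, removing $x'$ and $z$ leaves $x$ isolated, and leaves $v$ joined to a path on $2^q-1$ vertices, of tree-depth $1+q$. The total $2+(q+1)=q+3$ is no gain. The deletion separates $x$ from $v$, but that separation is not used. So we attach something to $x$ that profits from it: a vertex $y$ which, like $v$, needs a label at least $q+1$. If $y$ and $v$ are separated, they can *share* the label $q+1$; if the edge $vx$ is present, the path $y\,x\,v$ is in the way.

One such $y$ can be attached to the two rim vertices $x,x'$ and serve both spokes $vx$ and $vx'$, since $x'$ is removed anyway when $vx$ is treated, and conversely. To serve many spokes, take many vertices $y_1,\dots,y_a$ and make them a clique, so that all but one of them must take separate high labels; the lowest one is the one that is active. Which one is lowest is free to choose. Each $y_g$ costs one unit of tree-depth and yields two essential edges. That is the source of the factor $2$.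

**Construction.** Let $q\ge2$, $n=2^q+2$, $1\le a\le n/2=2^{q-1}+1$, and $t=a+q+2$. The graph $G=G(q,a)$ consists of:

- a cycle $C=x_0x_1\cdots x_{n-1}x_0$ and a vertex $v$ adjacent to all of $C$;
- a clique $y_1,\dots,y_a$, where $y_g$ is adjacent to both vertices of $W_g=\{x_{2g-2},x_{2g-1}\}$;
- for each $g$, $a+3$ disjoint copies of $K_q$ ("gadgets"), all of whose vertices are adjacent to $y_g$ and to nothing else outside their copy.

Since $a\le n/2$, the $W_g$ are disjoint pairs of consecutive vertices of $C$. The vertex $v$ is adjacent only to $C$. For $q=2$, $a=3$, the cycle is a hexagon with pairs $\{x_0,x_1\},\{x_2,x_3\},\{x_4,x_5\}$; each of the three $y_g$ carries six copies of $K_2$; and $t=7$. For $q=4$, $a=7$ the cycle has $18$ vertices, each $y_g$ carries ten copies of $K_4$, and the graph has $18+1+7+280=306$ vertices.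

The numerical values needed, all from Facts 5(d),(e):
$$\mathrm{td}(C)=1+\mathrm{td}(P_{2^q+1})=q+2,\qquad \mathrm{td}(C-x)=\mathrm{td}(P_{2^q+1})=q+1\ \ (x\in C),\tag{1}$$
$$\mathrm{td}(C-W_g)=\mathrm{td}(P_{2^q})=q+1,\qquad \mathrm{td}(C-\{x,x'\})\ge q\ \text{ for any two } x,x'\in C.\tag{2}$$
For the last one, $2^q$ vertices remain in at most two paths, so some path has at least $2^{q-1}$ vertices and tree-depth at least $\lceil\log_2(2^{q-1}+1)\rceil=q$. Note the contrast in (2): removing two *consecutive* vertices is less effective than the general lower bound $q$ would permit. This will matter in the last case below.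

## 6. $G(q,a)$ has no $t$-ranking

**Claim 9.** $\mathrm{td}(G)\ge t+1$.

*Proof.* Suppose $f$ is a $t$-ranking of $G$.

**Step 1: the gadgets force $f(y_g)\ge q+1$ for all $g$.** Suppose $f(y_g)\le q$. Each gadget copy at $y_g$ forms with $y_g$ a $K_{q+1}$, whose $q+1$ labels are distinct, so some label in it is at least $q+1$. It is not that of $y_g$. So each copy contains a vertex with label $\ge q+1>f(y_g)$. For different copies these labels differ, since two such vertices with the same label $L$ would be joined through $y_g$ by a path with labels $L,f(y_g),L$. We get $a+3$ distinct labels in $\{q+1,\dots,t\}$, a set of size $t-q=a+2$. Contradiction.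

**Step 2: look at the lowest $y_g$ and count its ancestors.** The $y_g$ are pairwise adjacent, so their labels are distinct. Let $y^*=y_h$ have the smallest label $\ell$; by Step 1, $\ell\ge q+1$. Put
$$A=\mathrm{anc}(y^*),\qquad B=G_{y^*},\qquad P=A\cap(V(C)\cup\{v\}),\qquad p=|P|.$$
By Lemma 7(d), $y_g\in A$ for all $g\ne h$. By Lemma 7(a), the labels on $A$ are distinct elements of $\{\ell+1,\dots,t\}$. Hence
$$a-1+p\le|A|\le t-\ell=a+q+2-\ell,\qquad\text{so}\qquad \ell\le q+3-p.\tag{3}$$
With $\ell\ge q+1$ this gives $p\le2$: at most two vertices of the wheel $C\cup\{v\}$ can be ancestors of $y^*$.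

**Step 3: turn this into a tree-depth bound on what remains attached to $y^*$.** By Lemma 7(c) and (3), $\mathrm{td}(B-y^*)\le\ell-1\le q+2-p$. By Lemma 7(b), $B$ is the component of $G-A$ containing $y^*$. Now let $S$ be a connected subgraph of $G[V(C)\cup\{v\}]$ that avoids $P$ and contains a vertex of $W_h$. Then $S$ avoids $A$ and contains a neighbor of $y^*$, so $S\subseteq B-y^*$, and
$$\mathrm{td}(S)\le q+2-p.\tag{4}$$

**Step 4: contradict (4) in all cases but one.**

- $p=0$. Take $S=G[V(C)\cup\{v\}]$. By Lemma 6 and (1), $\mathrm{td}(S)=1+(q+2)=q+3>q+2$.
- $p=1$, $P=\{v\}$. Take $S=C$: $\mathrm{td}(S)=q+2>q+1$.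
- $p=1$, $P=\{x\}$ with $x\in C$. Take $S$ induced by $\{v\}\cup(C-x)$. It is connected because $v$ is adjacent to all of $C$, and it contains a vertex of $W_h$ because $W_h$ has two vertices. By Lemma 6 and (1), $\mathrm{td}(S)=1+(q+1)=q+2>q+1$.
- $p=2$, $P=\{v,x\}$ with $x\in C$. Take $S=C-x$, a path that meets $W_h$: $\mathrm{td}(S)=q+1>q$.
- $p=2$, $P\subseteq V(C)$, $P\ne W_h$. Some vertex of $W_h$ is not in $P$. Take $S$ induced by $\{v\}\cup(C-P)$, which is connected. By Lemma 6 and (2), $\mathrm{td}(S)\ge1+q>q$.

**Step 5: the remaining case $P=W_h$.** Here $y^*$ is cut off from the wheel, and (4) says nothing. But now the high labels are all used up, and the wheel has to reuse one of them. Indeed, (3) with $p=2$ and $\ell\ge q+1$ reads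
$$a+1\le|A|\le t-\ell\le a+1.$$
So equality holds throughout: $\ell=q+1$, $A=\{y_g:g\ne h\}\cup W_h$, and the $a+1$ labels on $A$ are exactly $q+2,\dots,t$.

Let $E$ be the subgraph induced by $\{v\}\cup(C-W_h)$. It is connected and disjoint from $A$. By Lemma 6 and (2), $\mathrm{td}(E)=1+(q+1)=q+2$. So the maximum label $L$ on $E$ satisfies $q+2\le L\le t$. Let $d\in E$ have label $L$, and let $\alpha\in A$ be the vertex of $A$ with $f(\alpha)=L$.

Every vertex of $A$ has a neighbor in $E$: the vertices of $W_h$ are adjacent to $v$, and $y_g$ with $g\ne h$ is adjacent to $W_g\subseteq C-W_h$. So there is a path from $\alpha$ to $d$ in $E\cup\{\alpha\}$. All its labels are at most $L$ and both ends have label $L$. Contradiction. $\square$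

## 7. Deleting one spoke restores a $t$-ranking

**Claim 10.** For every $x\in W_1\cup\dots\cup W_a$, $\mathrm{td}(G-vx)\le t$.

*Proof.* The aim is to let $v$ and $y_h$ share the label $q+1$, as planned in Section 5. Let $W_h=\{x,x'\}$, and let $z\ne x'$ be the other neighbor of $x$ on $C$. Define $f$ on $G-vx$:

- the $a+1$ labels $q+2,\dots,t$ are assigned bijectively to the $a+1$ vertices $\{y_g:g\ne h\}\cup\{x',z\}$;
- $f(y_h)=f(v)=q+1$ and $f(x)=1$;
- the path $C-\{x,x',z\}$ has $n-3=2^q-1$ vertices and gets a $q$-ranking, which exists by Fact 5(d);
- each gadget $K_q$ gets the labels $1,\dots,q$.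

The labels above $q+1$ are used once each. So two vertices with equal labels have labels at most $q+1$, and a path between them either contains a vertex with label above $q+1$, as required, or stays inside a component of what remains when those vertices are removed. It is therefore enough to check these components.

- *The component of $y_h$.* The remaining neighbors of $y_h$ are $x$ and its gadgets. The neighbors of $x$ in $G$ are $x',z,y_h,v$; of these $x',z$ are removed and the edge $vx$ is deleted, so $x$ has only the neighbor $y_h$. The component consists of $y_h$, $x$ and the gadgets at $y_h$. Here $y_h$ is the only vertex with label $q+1$. Without it, $\{x\}$ and the gadgets are separate, each with distinct labels.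
- *The component of $v$.* The remaining neighbors of $v$ are the vertices of the path $C-\{x,x',z\}$. These are adjacent among the remaining vertices only to $v$ and to each other, since $y_h$ is adjacent on $C$ only to $x$ and $x'$. Here $v$ is the only vertex with label $q+1$, and the rest is properly ranked.
- *The gadgets at $y_g$, $g\ne h$.* Each is a $K_q$ with distinct labels.

So $f$ is a $t$-ranking of $G-vx$. $\square$

For $q=2$, $a=3$, $x=x_0$: give $y_2,y_3,x_1,x_5$ the labels $4,5,6,7$; give $y_1$ and $v$ the label $3$; give $x_0$ the label $1$; give $x_2,x_3,x_4$ the labels $1,2,1$; and give each gadget the labels $1,2$. In general $v$ has label $q+1$ and has $2^q-1$ neighbors with smaller labels. These are exactly the lower neighbors that the argument of Observation 1 could not count.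

*Proof of Theorem 2.* Since deleting an edge lowers tree-depth by at most $1$ (Fact 5(b)), Claim 10 gives $\mathrm{td}(G)\le t+1$. With Claim 9,
$$\mathrm{td}(G)=t+1=a+q+3=:k.$$
The sets $W_g$ are disjoint, so there are $2a$ edges $vx$ with $x\in W_1\cup\dots\cup W_a$, and by Claim 10 each satisfies $\mathrm{td}(G-vx)\le t<k$. Apply Lemma 8 to $v$ and these $2a$ edges: $G$ has a critical minor $M$ with $\mathrm{td}(M)=a+q+3$ and $\Delta(M)\ge2a$. $\square$

## 8. Every $k\ge14$, and the slope $2$

*Proof of Corollary 3(a).* We ask when $2a\ge k$. Since $2a=k+(a-q-3)$ for $k=a+q+3$, this means $a\ge q+3$. So for $q\ge4$ and $q+3\le a\le2^{q-1}+1$, Theorem 2 gives a critical graph of tree-depth $k$ with maximum degree at least $k$. As $a$ varies, $k$ runs through all integers of the interval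
$$I_q=[\,2q+6,\ 2^{q-1}+q+4\,],\qquad I_4=[14,16].$$
These intervals leave no gap. We need $2(q+1)+6\le(2^{q-1}+q+4)+1$, that is, $q+3\le2^{q-1}$. For $q=4$ this is $7\le8$, and if $q+3\le2^{q-1}$ then $q+4\le2^{q-1}+1\le2^q$. The same inequality shows that each $I_q$ is nonempty. Since the left ends increase without bound, $\bigcup_{q\ge4}I_q$ is the set of all integers $k\ge14$. $\square$

*Proof of Corollary 3(b).* For given $k\ge14$ we want $a$ as large as possible relative to $k$, so $q$ should be about as small as the condition $a\le2^{q-1}+1$ permits. Put
$$q=\lceil\log_2k\rceil+1,\qquad a=k-q-3=k-\lceil\log_2k\rceil-4.$$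
Then $q\ge2$. Also $a\ge k-\log_2k-5$; the right side is increasing for $k\ge2$ and exceeds $5$ at $k=14$ (as $\log_214<4$ gives $14-\log_2 14-5>5$), so $a\ge1$. Finally $2^{q-1}=2^{\lceil\log_2k\rceil}\ge k\ge a$, so $a\le2^{q-1}+1$. Theorem 2 gives a critical graph of tree-depth $a+q+3=k$ with maximum degree at least
$$2a=2k-2\lceil\log_2k\rceil-8.$$
Dividing by $k$ gives $\liminf_k\Delta_{\max}(k)/k\ge2$. If $\Delta_{\max}(k)\le ck+c_0$ held for all $k$ with constants $c<2$ and $c_0$, then $(2-c)k\le2\lceil\log_2k\rceil+8+c_0$ for all $k\ge14$, which is false for large $k$. The bound $k+O(1)$ is the case $c=1$. $\square$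

The argument does not settle the values $k<14$ (beyond $k\le3$, done by hand in Section 1), and it does not determine the true growth of $\Delta_{\max}(k)$.
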